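\title{Iterated difference sets of curves in $\mathbb{R}^n$ are approximate subgroups}

\begin{abstract}
For $X\subseteq\mathbb{R}^n$ let $X(m)$ be the sum of $m$ copies of $X-X$. We prove that $X(n)$ is an approximate subgroup of $\langle\mathbb{R}^n,+\rangle$ for every path-connected set $X$, bounded or not, and in particular for every connected smooth curve. More precisely, if $X-X$ spans a space of dimension $d\ge1$, then $X(m)$ is a $k$-approximate subgroup with $k\le(10m)^d$ for all $m\ge d$. The half-line moment curve shows that $n$ cannot be lowered. For bounded smooth curves the exact threshold is $\lceil d/2\rceil$. Up to finitely many translates, $X(m)$ is a tube around a linear subspace. Finally, connectedness alone is not enough. The main proof is a packing argument in coordinates adapted to the set, with a volume bound that comes from Brouwer's fixed point theorem.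
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\langle G,+\rangle$ be an abelian group, let $\mathbb{N}=\{1,2,3,\dots\}$, and for $Y,Z\subseteq G$ write $Y\pm Z=\{y\pm z:y\in Y,\ z\in Z\}$. For $k\in\mathbb{N}$, a set $Y\subseteq G$ is a \emph{$k$-approximate subgroup} if $Y=-Y$ and there is a set $A\subseteq G$ of cardinality $k$ with
\[
Y+Y\subseteq A+Y .
\]
It is an \emph{approximate subgroup}, or simply \emph{approximate}, if this holds for some $k\in\mathbb{N}$. The number $k$ measures how far $Y$ is from being closed under addition. A subgroup is $1$-approximate, with $A=\{0\}$. The cube $[-1,1]^d$ is $2^d$-approximate in $\mathbb{R}^d$, with $A=\{-1,1\}^d$. The unit circle $Y$ in the plane is not approximate: $Y+Y$ is a disc, and finitely many circles have area zero.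

For nonempty $X\subseteq G$ and $m\in\mathbb{N}$ put
\[
X(m)=\underbrace{(X-X)+\cdots+(X-X)}_{m\text{ times}} .
\]
Then $X(m)=-X(m)$ and $X(m)+X(m')=X(m+m')$, and $X(m)\subseteq X(m')$ for $m\le m'$ because $0\in X-X$. The sets $X(m)$ are thus the stages in which $X-X$ generates a subgroup, and $X(m)$ is approximate exactly when $X(2m)$ is covered by finitely many translates of $X(m)$. Once this happens, the growth of the stages has stopped for good, up to finitely many translates.

\begin{lemma}\label{lem:iter}
Suppose that $X(m)$ is approximate. Then for every $M\in\mathbb{N}$ the set $X(M)$ is covered by finitely many translates of $X(m)$, and $X(m')$ is approximate for every $m'\ge m$.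
\end{lemma}

\begin{proof}
Let $X(2m)\subseteq A+X(m)$ with $A$ finite. If $X(jm)\subseteq A_j+X(m)$ with $A_j$ finite, then $X((j+1)m)\subseteq A_j+X(2m)\subseteq(A_j+A)+X(m)$. By induction, starting from $A_1=\{0\}$, every $X(jm)$ is covered by finitely many translates of $X(m)$, and $X(M)\subseteq X(Mm)$. For $m'\ge m$ this gives a finite set $A'$ with $X(2m')\subseteq A'+X(m)\subseteq A'+X(m')$.
\end{proof}

A \emph{connected smooth curve} in $\mathbb{R}^n$ is a set $X=\gamma(I)$, where $I\subseteq\mathbb{R}$ is an interval, possibly unbounded, and $\gamma\colon I\to\mathbb{R}^n$ is a $C^\infty$ map. The following question is posed in \cite{BEP}.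

\medskip
\noindent\textbf{Question.} \emph{Let $X\subseteq\mathbb{R}^n$ be a connected smooth curve. Is there $m\in\mathbb{N}$ such that $X(m)$ is an approximate subgroup of $\langle\mathbb{R}^n,+\rangle$?}
\medskip

For compact curves the answer is known to be yes. The reason is that $X(2m)$ is then bounded, so it is covered by finitely many translates of $X(m)$ as soon as $X(m)$ has nonempty interior in the space that it spans. For an unbounded curve this argument applies to each compact arc, but it gives a number of translates that depends on the arc. A curve may run to infinity at very different rates in different directions and change its shape from one scale to the next, so one could well expect that number to blow up. It does not, and smoothness plays no role.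

Throughout, $X\subseteq\mathbb{R}^n$ is nonempty and
\[
V=\operatorname{span}(X-X),\qquad d=\dim V\le n,\qquad C=\operatorname{conv}(X-X).
\]
All the sets $X(m)$ lie in $V$. If $d=0$, then $X(m)=\{0\}$ is $1$-approximate for every $m$, so only $d\ge1$ needs a proof.

\begin{theorem}\label{thm:main}
Let $X\subseteq\mathbb{R}^n$ be nonempty and either path-connected (for example, a connected smooth curve), or compact and connected. If $d\ge1$, then for every $m\ge d$ the set $X(m)$ is a $k$-approximate subgroup for some $k\le(10m)^d$. In particular, $X(n)$ is always an approximate subgroup.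
\end{theorem}

So the answer to the Question is yes, with $m=n$. By Lemma~\ref{lem:iter}, the good values of $m$ for a given $X$ are all integers from some least one on. There are two obstructions to a small value. The first is dimension, as for the circle: a sum of few smooth arcs has measure zero. For bounded curves it is the only one.

\begin{theorem}\label{thm:bounded}
Let $X\subseteq\mathbb{R}^n$ be a connected smooth curve with $d\ge1$. If $m<d/2$, then $X(m)$ is not approximate. If $X$ is bounded, then $X(m)$ is approximate if and only if $m\ge\lceil d/2\rceil$.
\end{theorem}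

The second obstruction is the shape of $X(m)$ at infinity.

\begin{theorem}\label{thm:sharp}
Let $n\ge2$ and $X=\{(t,t^2,\dots,t^n):t\ge0\}$. Then $X(m)$ is not approximate for any $m\le n-1$. Hence $n$ is the least $m$ that works for all connected smooth curves in $\mathbb{R}^n$ (for $n=1$ this is trivial).
\end{theorem}

Thus for every connected smooth curve with $d\ge1$ the least good $m$ lies between $\lceil d/2\rceil$ and $d$. The lower end is attained by all bounded curves, the upper end by the curves of Theorem~\ref{thm:sharp}. From $m=d$ on, $X(m)$ can be described completely up to finitely many translates: it is a tube around a linear subspace.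

\begin{theorem}\label{thm:structure}
Let $X\subseteq\mathbb{R}^n$ be path-connected with $d\ge1$, let $B$ be the open unit ball of $V$, and let $L=\{v:\mathbb{R}v\subseteq\overline{C}\}$. Then $L$ is a linear subspace, and for every $m\ge d$ each of the sets $X(m)$ and $L+B$ is covered by finitely many translates of the other. If $L=V$, then $X(j)=V$ for some $j$.
\end{theorem}

Finally, path-connectedness cannot be weakened to connectedness.

\begin{theorem}\label{thm:connected}
There is, in ZFC, a connected set $X\subseteq\mathbb{R}^2$ such that no $X(m)$ is approximate.
\end{theorem}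

Section~\ref{sec:parabola} shows on the parabola both the obstruction behind Theorem~\ref{thm:sharp} and the count behind Theorem~\ref{thm:main}. Section~\ref{sec:paths} proves the one topological lemma that is needed, and the remaining sections prove the five theorems in order.

\section{The parabola}\label{sec:parabola}

Let $\gamma(t)=(t,t^2)$. With $u=t-s$ we have $\gamma(t)-\gamma(s)=(u,\,u(t+s))$.

\subsection*{One difference}
For the full parabola $P=\gamma(\mathbb{R})$, the sum $t+s$ takes every real value when $u$ is fixed, so $P(1)=\{(u,v):u\ne0\}\cup\{0\}$. The sets $P(1)$ and $(1,0)+P(1)$ cover the plane, and $P(1)$ is $2$-approximate.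

For the half parabola $H=\gamma([0,\infty))$, the sum $t+s$ ranges over $[|u|,\infty)$, so
\[
H(1)=\{0\}\cup\{(u,v):u>0,\ v\ge u^2\}\cup\{(u,v):u<0,\ v\le-u^2\}.
\]
Every $(u,v)$ can be written as $(a,w)-(b,w')$ with $a,b>0$, $w\ge a^2$ and $w'\ge b^2$, so $H(2)=\mathbb{R}^2$. On the other hand, the translate $(a_1,a_2)+H(1)$ contains a point $(\lambda,0)$ only if $(\lambda-a_1)^2\le|a_2|$. Each translate meets the horizontal axis in a bounded set, and $H(1)$ is not approximate. This is Theorem~\ref{thm:sharp} for $n=2$. It shows that for unbounded curves nonempty interior is not enough.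

\subsection*{Two differences}
Let $X_T=\gamma([0,T])$. We look for a covering of $X_T(4)$ by translates of $X_T(2)$ whose size does not depend on $T$.

The argument for compact curves covers by Euclidean discs, and this is too wasteful. A disc contained in $X_T(2)\subseteq[-2T,2T]\times\mathbb{R}$ has diameter at most $4T$. The points $\gamma(t)+\gamma(0)-2\gamma(t/2)=(0,t^2/2)$ fill a segment of length $T^2/2$ in $X_T(2)\subseteq X_T(4)$. So at least $T/8$ discs are needed.

Instead, replace the disc by a set that has the proportions of the curve, namely $K=X_T+X_T$. The map $(s,t)\mapsto(s+t,s^2+t^2)$ sends the triangle $0\le s\le t\le T$ injectively onto $K$ and has Jacobian $2(t-s)$, so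
\[
\operatorname{area}(K)=\int_0^T\!\!\int_s^T2(t-s)\,dt\,ds=\int_0^T(T-s)^2\,ds=\frac{T^3}{3}.
\]
Let $A\subseteq X_T(4)$ be a set such that $a-b\notin X_T(2)$ for distinct $a,b\in A$. Since $K-K=X_T(2)$, the translates $a+K$ with $a\in A$ are pairwise disjoint. Since $A\subseteq[-4T,4T]\times[-4T^2,4T^2]$ and $K\subseteq[0,2T]\times[0,2T^2]$, they lie in a box with sides $10T$ and $10T^2$. Comparing areas gives $|A|\le300$. If $A$ has maximal cardinality, then every point of $X_T(4)$ differs from some point of $A$ by an element of $X_T(2)$, and we have the covering we wanted.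

The packing bound has a second advantage: it concerns finite sets, so it passes to the unbounded curve. A finite set $A\subseteq H(4)$ with differences outside $H(2)$ lies in $X_T(4)$ for some $T$ and has differences outside $X_T(2)$, so $|A|\le300$. Coverings of the sets $X_T(4)$ that depend on $T$ would not combine in this way. For $H$ itself the bound is crude, since $H(2)$ is the whole plane. But the argument used only a box that contains the arc and a lower bound for the area of a sum of two arcs, comparable to the area of the box. With one arc instead of two the area is zero, which is why the count says nothing about $H(1)$.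

For a general path-connected set there is neither a Jacobian nor a given box. Section~\ref{sec:paths} supplies the volume bound and Section~\ref{sec:packing} the box.

\section{Sums of paths}\label{sec:paths}

The sum of the segments from $0$ to the vectors of a basis is a parallelepiped, whose translates by the lattice of the basis cover the space. The next lemma says that the covering survives when the segments are replaced by arbitrary paths with the same endpoints; see Figure~\ref{fig:tile}. For $d=1$ it follows from the intermediate value theorem. In general the paths have no regularity, so the proof must be topological. We use Brouwer's fixed point theorem (a continuous map of a closed ball of $\mathbb{R}^d$ into itself has a fixed point) and Baire's theorem (if $\mathbb{R}^d$ is a countable union of closed sets, one of them has nonempty interior). We write $\operatorname{vol}$ for Lebesgue measure on $\mathbb{R}^d$ and $e_1,\dots,e_d$ for the standard basis.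

\begin{lemma}\label{lem:tile}
Let $b_1,\dots,b_d$ be a basis of $\mathbb{R}^d$, let $\Lambda=\mathbb{Z}b_1+\dots+\mathbb{Z}b_d$, and let $g_i\colon[0,1]\to\mathbb{R}^d$ be continuous with $g_i(0)=0$ and $g_i(1)=b_i$. Then the compact set
\[
K=\Big\{\sum_{i=1}^dg_i(t_i):t\in[0,1]^d\Big\}
\]
satisfies $K+\Lambda=\mathbb{R}^d$, has nonempty interior, and has $\operatorname{vol}(K)\ge|\det(b_1,\dots,b_d)|$.
\end{lemma}

\begin{proof}
The linear map that sends $e_i$ to $b_i$ multiplies volumes by $|\det(b_1,\dots,b_d)|$, so we may assume $b_i=e_i$ and $\Lambda=\mathbb{Z}^d$. To turn $K+\mathbb{Z}^d$ into the image of a single continuous map, we concatenate the translates of each path: for $\tau\in\mathbb{R}$ let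
\[
G_i(\tau)=g_i(\tau-\lfloor\tau\rfloor)+\lfloor\tau\rfloor e_i .
\]
This is continuous at an integer $j$, because both one-sided limits, $g_i(1)+(j-1)e_i$ and $g_i(0)+je_i$, equal $je_i$. Also $G_i(\tau+1)=G_i(\tau)+e_i$. Put $G(t)=\sum_iG_i(t_i)$ for $t\in\mathbb{R}^d$. Then $G(t+k)=G(t)+k$ for $k\in\mathbb{Z}^d$, so $t\mapsto G(t)-t$ is continuous and $\mathbb{Z}^d$-periodic, hence bounded in norm by some $\rho>0$.

Fix $z\in\mathbb{R}^d$. The continuous map $t\mapsto z-(G(t)-t)$ sends the closed ball of radius $\rho$ about $z$ into itself. A fixed point $t$ satisfies $G(t)=z$. Writing $t=k+u$ with $k\in\mathbb{Z}^d$ and $u\in[0,1)^d$, we get $z=\sum_ig_i(u_i)+k\in K+\mathbb{Z}^d$.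

By Baire's theorem one of the countably many closed sets $K+k$ has nonempty interior, so $K$ does. Finally, with $Q=[0,1)^d$,
\[
1=\operatorname{vol}(Q)\le\sum_{k\in\mathbb{Z}^d}\operatorname{vol}\big(Q\cap(K+k)\big)=\sum_{k\in\mathbb{Z}^d}\operatorname{vol}\big((Q-k)\cap K\big)=\operatorname{vol}(K),
\]
because the sets $K+k$ cover $Q$ and the sets $Q-k$ partition $\mathbb{R}^d$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!35] plot[domain=0:1,samples=40] (\x,{0.12*sin(360*\x)})
 -- plot[domain=0:1,samples=40] ({1+0.12*sin(360*\x)},\x)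
 -- plot[domain=0:1,samples=40] ({1-\x},{1-0.12*sin(360*\x)})
 -- plot[domain=0:1,samples=40] ({-0.12*sin(360*\x)},{1-\x}) -- cycle;
\foreach \k in {-1,0,1,2}{
 \draw[gray] plot[domain=-1:2,samples=90] (\x,{\k+0.12*sin(360*\x)});
 \draw[gray] plot[domain=-1:2,samples=90] ({\k+0.12*sin(360*\x)},\x);}
\draw[very thick] plot[domain=0:1,samples=40] (\x,{0.12*sin(360*\x)});
\draw[very thick] plot[domain=0:1,samples=40] ({0.12*sin(360*\x)},\x);
\node at (0.5,0.5) {$K$};
\node[below left] at (0,0) {$0$};
\node[below right] at (1,0) {$e_1$};
\node[above left] at (0,1) {$e_2$};
\end{tikzpicture}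
\caption{The sum $K$ (shaded) of the paths $g_1(\tau)=(\tau,\,0.12\sin2\pi\tau)$ from $0$ to $e_1$ and $g_2(\tau)=(0.12\sin2\pi\tau,\,\tau)$ from $0$ to $e_2$ (thick), and its translates by $\mathbb{Z}^2$. Here $(t_1,t_2)\mapsto g_1(t_1)+g_2(t_2)$ differs from the identity by a map with Lipschitz constant $0.24\pi<1$, so it is injective and the translates tile the plane. For general paths the translates may overlap, but they still cover the plane.}
\label{fig:tile}
\end{figure}

We will apply the lemma to paths inside $X-p$ for a point $p\in X$. The set $X-p$ lies in $V$ and spans it, since $x-y=(x-p)-(y-p)$. If the $g_i$ take values in $X-p$, an element of $K$ has the form $\sum_{i=1}^d(x_i-p)$ with $x_i\in X$. An element of $K-K$ then has the form $\sum_{i=1}^d(x_i-x_i')$, so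
\begin{equation}\label{eq:KK}
K-K\subseteq X(d).
\end{equation}
This is where the threshold $m=d$ comes from: one path for each dimension.

\begin{corollary}\label{cor:nbhd}
Let $X$ be path-connected with $d\ge1$. Then $X(d)$ contains a neighborhood of $0$ in $V$, and $\bigcup_jX(j)=V$.
\end{corollary}

\begin{proof}
Fix $p\in X$, a basis $w_1,\dots,w_d$ of $V$ in $X-p$, and paths $g_i$ in $X-p$ from $0$ to $w_i$. By Lemma~\ref{lem:tile}, $K$ contains a nonempty open subset $U$ of $V$, and by \eqref{eq:KK} the open neighborhood $U-U$ of $0$ lies in $X(d)$. If $v\in V$, then $v/j\in X(d)$ for large $j$, so $v\in X(jd)$.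
\end{proof}

\section{The packing bound}\label{sec:packing}

Call a set $A\subseteq V$ \emph{separated} if $a-b\notin X(d)$ for all distinct $a,b\in A$. For $M\in\mathbb{N}$ let $MC=\{Mc:c\in C\}$. A sum of $M$ elements of $X-X$ is $M$ times their average, so $X(M)\subseteq MC$.

We need a box that contains a given compact part of $X$ and whose volume is comparable to that of a set $K$ built from paths in $X$. Lemma~\ref{lem:tile} bounds $\operatorname{vol}(K)$ from below by the determinant of the endpoints, so we choose the endpoints to make the determinant as large as possible. By Cramer's rule, the same choice produces the box. For the arc $X_T$ of Section~\ref{sec:parabola}, the determinant $st(t-s)$ of $\gamma(s),\gamma(t)$ is largest at $s=T/2$, $t=T$, and the lemma gives the bound $T^3/4$ for the area of $X_T+X_T$, which we found to be $T^3/3$.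

\begin{proposition}\label{prop:packing}
Let $X$ be path-connected, or compact and connected, with $d\ge1$, and let $M\in\mathbb{N}$. Every separated set $A\subseteq MC$ has at most $(4M+2d)^d$ elements.
\end{proposition}

\begin{proof}
Subsets of separated sets are separated, so it suffices to treat finite $A$.

\emph{Path-connected $X$.} A maximal determinant need not exist on $X$, so we first pass to a compact part. Each $a\in A$ is $M$ times a convex combination of differences of finitely many points of $X$. Let $F\subseteq X$ be a finite set that contains these points for all $a\in A$, together with a point $p$ and points $x_1,\dots,x_d$ such that the $x_i-p$ form a basis of $V$. Let $X_0\subseteq X$ be the union of paths in $X$ from $p$ to each point of $F$. Then $X_0$ is compact and path-connected, $X_0-p$ spans $V$, and $A\subseteq M\operatorname{conv}(X_0-X_0)$.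

Fix a linear identification of $V$ with $\mathbb{R}^d$. By compactness there are $w_1,\dots,w_d\in X_0-p$ that maximize $|\det(w_1,\dots,w_d)|$, and the maximum is not zero because $X_0-p$ spans $V$. Let $x=\sum_ic_iw_i\in X_0-p$. By Cramer's rule,
\[
c_i=\frac{\det(w_1,\dots,w_{i-1},x,w_{i+1},\dots,w_d)}{\det(w_1,\dots,w_d)},
\]
so $|c_i|\le1$ by maximality. From now on use the coordinates in which $w_i=e_i$; the statement to be proved does not depend on coordinates. Then
\[
X_0-p\subseteq[-1,1]^d,\qquad X_0-X_0\subseteq[-2,2]^d,\qquad A\subseteq[-2M,2M]^d,
\]
the last inclusion because the cube is convex.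

Let $g_i$ be a path in $X_0-p$ from $0$ to $e_i$, and let $K$ be as in Lemma~\ref{lem:tile}. Then $K\subseteq[-d,d]^d$ and $\operatorname{vol}(K)\ge1$. If $a+k=b+k'$ with $a,b\in A$ and $k,k'\in K$, then $a-b=k'-k\in X(d)$ by \eqref{eq:KK}, so $a=b$. Thus the sets $a+K$, $a\in A$, are pairwise disjoint subsets of the cube $[-2M-d,2M+d]^d$, each of volume at least $1$. The cube has volume $(4M+2d)^d$.

\emph{Compact connected $X$.} Such a set may contain no paths, but its neighborhoods do, and a finite separated set stays separated for a small neighborhood. Translating $X$ changes neither $X(m)$ nor $C$, so assume $0\in X$; then $X\subseteq V$. Let $B_\varepsilon$ be the open ball of radius $\varepsilon>0$ about $0$ in $V$, and let $X_\varepsilon=X+B_\varepsilon$. This set is open in $V$, and it is connected as the image of $X\times B_\varepsilon$ under addition; an open connected subset of $V$ is path-connected. Moreover $X_\varepsilon-X_\varepsilon$ spans $V$, its convex hull contains $C$, and $X_\varepsilon(d)=X(d)+B_{2d\varepsilon}$. The set $X(d)$ is compact, being a continuous image of $X^{2d}$. So the finitely many differences $a-b$ of distinct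 points of $A$ have distance at least some $\eta>0$ from $X(d)$. If $2d\varepsilon<\eta$, they lie outside $X_\varepsilon(d)$, and the first case, applied to $X_\varepsilon$, gives the bound.
\end{proof}

The compact set $X_0$, the coordinates and the set $K$ all depend on $A$; the bound does not. Path-connectedness of $X$ enters through $X_0$ and the paths $g_i$. In the second case, compactness serves only to make $X(d)$ closed.

\begin{corollary}\label{cor:cover}
Under the hypotheses of Proposition~\ref{prop:packing} there is a set $A\subseteq MC$ with $|A|\le(4M+2d)^d$ and $MC\subseteq A+X(d)$.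
\end{corollary}

\begin{proof}
One-point sets are separated, and separated subsets of $MC$ have bounded cardinality. Let $A\subseteq MC$ be separated of maximal cardinality, and let $y\in MC$. If $y\in A$, then $y=y+0\in A+X(d)$. If $y\notin A$, then $A\cup\{y\}$ is not separated, so $y-a$ or $a-y$ lies in $X(d)$ for some $a\in A$; since $X(d)=-X(d)$, both do, and $y\in a+X(d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $m\ge d\ge1$. Corollary~\ref{cor:cover} with $M=2m$ gives a set $A$ with $|A|\le(8m+2d)^d\le(10m)^d$ and
\[
X(m)+X(m)=X(2m)\subseteq2mC\subseteq A+X(d)\subseteq A+X(m).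
\]
Since $d\le n$, the value $m=n$ is allowed; for $d=0$ we have $X(n)=\{0\}$. A connected smooth curve is path-connected, as a continuous image of an interval.
\end{proof}

\section{The threshold $\lceil d/2\rceil$}\label{sec:bounded}

An element of $X(m)$ depends on $2m$ points of the curve. So $X(m)$ cannot fill an open subset of $V$ when $2m<d$, and one may hope that it does as soon as $2m\ge d$. The set $K$ of Section~\ref{sec:paths} adds all $d$ paths, and so uses only the positive half of the $2m$ points. Subtracting half of the paths uses all of them, and Lemma~\ref{lem:tile} still applies, because changing the signs of some vectors of a basis gives a basis.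

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
Let $X=\gamma(I)$.

\emph{The case $2m<d$.} The set $X(m)$ is the image of $I^{2m}$ under
\[
\Phi(t,s)=\sum_{i=1}^m\big(\gamma(t_i)-\gamma(s_i)\big)\in V .
\]
Let $J\subseteq I$ be a compact interval. The derivative of $\gamma$ is bounded on $J$, so $\Phi$ is Lipschitz on $J^{2m}$. Cut $J^{2m}$ into $N^{2m}$ equal cubes. Each has its image in a ball of $V$ of radius $c/N$, with $c$ independent of $N$, so $\Phi(J^{2m})$ has $d$-dimensional measure at most a constant times $N^{2m-d}$, which tends to $0$. Since $I$ is an increasing union of countably many compact intervals, $X(m)$ is a null set in $V$. If $X(m)$ were approximate, Lemma~\ref{lem:iter} would give $X(d)\subseteq A+X(m)$ with $A$ finite. Translates by vectors outside $V$ do not meet $V$, so we may take $A\subseteq V$, and $X(d)$ would be null in $V$. This contradicts Corollary~\ref{cor:nbhd}.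

\emph{Bounded $X$.} Let $q=\lceil d/2\rceil$. An integer $m<q$ satisfies $m<d/2$, so $X(m)$ is not approximate by the first part. Let $m\ge q$. Take $p$, $w_i$ and $g_i$ as in the proof of Corollary~\ref{cor:nbhd}, and let $\epsilon_i=1$ for $i\le q$ and $\epsilon_i=-1$ for $i>q$. Lemma~\ref{lem:tile}, applied to the paths $\epsilon_ig_i$ and the basis $\epsilon_iw_i$, shows that
\[
K'=\Big\{\sum_{i=1}^d\epsilon_ig_i(t_i):t\in[0,1]^d\Big\}
\]
has nonempty interior in $V$. An element of $K'$ has the form $\sum_{i\le q}(x_i-p)-\sum_{i>q}(x_i-p)$ with $x_i\in X$. If $d=2q$, it equals $\sum_{i=1}^q(x_i-x_{q+i})$. If $d=2q-1$, it equals $\sum_{i=1}^{q-1}(x_i-x_{q+i})+(x_q-p)$. In both cases it lies in $X(q)$. So $X(m)\supseteq X(q)\supseteq K'$ contains an open ball of $V$, and finitely many translates of this ball cover the bounded set $X(2m)\subseteq V$.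
\end{proof}

Smoothness was used only for the null set. Without it the lower bound fails: the cube $X=[0,1]^3$ is path-connected with $d=3$, and $X(1)=[-1,1]^3$ is approximate. Boundedness was used only in the last line, and the half parabola ($d=2$, $q=1$) shows that it cannot be dropped.

\section{The half-line moment curve}\label{sec:moment}

In this section $n\ge2$, $\gamma(t)=(t,t^2,\dots,t^n)$ and $X=\gamma([0,\infty))$. For $\lambda>0$ consider the linear map
\[
\delta_\lambda(y)=(\lambda y_1,\lambda^2y_2,\dots,\lambda^ny_n).
\]
Since $\delta_\lambda\gamma(t)=\gamma(\lambda t)$, we have $\delta_\lambda X=X$ and hence $\delta_\lambda X(m)=X(m)$ for all $m$. These dilations shrink any finite set of translation vectors to $0$. They convert the statement that finitely many translates of $X(n-1)$ do not cover the first coordinate axis, which we checked by hand for $n=2$, into the statement that the single point $e_1=(1,0,\dots,0)$ is not in the closure of $X(n-1)$.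

\begin{lemma}\label{lem:full}
For this curve $d=n$ and $X(n)=\mathbb{R}^n$.
\end{lemma}

\begin{proof}
A linear functional $y\mapsto\sum_lc_ly_l$ that vanishes on $X-X$ vanishes at $\gamma(t)-\gamma(0)=\gamma(t)$ for all $t\ge0$, so the polynomial $\sum_lc_lt^l$ is zero. Hence $d=n$, and $X(n)$ contains a neighborhood $U$ of $0$ by Corollary~\ref{cor:nbhd}. For $y\in\mathbb{R}^n$ we have $\delta_{1/\lambda}(y)\in U$ when $\lambda$ is large, so $y\in\delta_\lambda X(n)=X(n)$.
\end{proof}

To locate $X(m)$ we write its points as moment vectors. Since $x^l=\int_0^xlt^{l-1}\,dt$, a sum of $m$ differences of points of the curve is the vector of moments of a sum of $m$ signed indicator functions of intervals. What limits such a function is its size and the number of its sign changes.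

\begin{lemma}\label{lem:signs}
Let $m\in\mathbb{N}$ and $y\in X(m)$. There are a step function $h\colon\mathbb{R}\to\mathbb{Z}$ with bounded support in $[0,\infty)$ and $|h|\le m$, numbers $0<s_1<\dots<s_r$ with $0\le r\le m-1$, and a sign $\sigma\in\{1,-1\}$ such that
\begin{equation}\label{eq:moments}
y_l=l\int_0^\infty h(t)\,t^{l-1}\,dt\qquad(1\le l\le n)
\end{equation}
and
\begin{equation}\label{eq:sign}
\sigma\,h(t)\prod_{i=1}^r\Big(1-\frac{t}{s_i}\Big)\ge0\qquad(t>0).
\end{equation}
\end{lemma}

\begin{proof}
Write $y=\sum_{i=1}^m(\gamma(x_i)-\gamma(x_i'))$ with $x_i,x_i'\ge0$, and put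
\[
h=\sum_{i=1}^mh_i,\qquad h_i=\mathbf{1}_{[0,x_i)}-\mathbf{1}_{[0,x_i')} .
\]
Then \eqref{eq:moments} holds. Each $h_i$ is $0$ or $\pm$ the indicator function of a bounded interval, so $|h|\le m$. If $h=0$, take $r=0$; assume $h\ne0$.

The numbers $0,x_i,x_i'$ cut $[0,\infty)$ into finitely many intervals, closed on the left and open on the right, on each of which $h$ is constant. Let $J_1,J_2,\dots$ be those on which $h\ne0$, listed from left to right, and let $\sigma$ be the sign of $h$ on $J_1$. Whenever $h$ has opposite signs on $J_\nu$ and $J_{\nu+1}$, mark the left endpoint of $J_{\nu+1}$. Let $s_1<\dots<s_r$ be the marked points; they are positive because they lie to the right of the left endpoint $\tau_0\ge0$ of $J_1$. With $s_0=0$ and $s_{r+1}=\infty$, we have $(-1)^i\sigma h\ge0$ on $(s_i,s_{i+1})$, and there the product in \eqref{eq:sign} has sign $(-1)^i$. At the points $s_1,\dots,s_r$ the product vanishes. This proves \eqref{eq:sign}.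

To bound $r$, let $\tau_i=s_i$ for $1\le i\le r$, and choose $\tau_{-1}<0$ and $\tau_{r+1}>\tau_r$ to the right of all $x_i,x_i'$. The integers $h(\tau_0),\dots,h(\tau_r)$ are nonzero with alternating signs, and $h(\tau_{-1})=h(\tau_{r+1})=0$. The indicator function of an interval changes its value at most twice along an increasing sequence of points. Therefore
\[
1+2r+1\le\sum_{\nu=-1}^{r}|h(\tau_{\nu+1})-h(\tau_\nu)|\le\sum_{i=1}^m\sum_{\nu=-1}^{r}|h_i(\tau_{\nu+1})-h_i(\tau_\nu)|\le2m,
\]
and $r\le m-1$.
\end{proof}

If $h(t)\,dt$ is replaced in \eqref{eq:moments} by the unit point mass at $0$, the resulting vector is $e_1$. So we must show that a function $h$ as in the lemma, with $m=n-1$, cannot imitate a point mass at $0$. For $n=2$ the function is $\pm\mathbf{1}_{[a,b)}$ and has one sign. If $\int th$ is small, then $|h|$ has little mass away from $0$; since $|h|\le1$, it also has little mass near $0$; so $\int h$ cannot be close to $1$. For larger $n$ the moments can be small by cancellation. We remove the cancellation by integrating $h$ against a polynomial $R$ with $R(0)=0$ that changes sign exactly at the $s_i$. Its degree is $r+1\le n-1$,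 so $\int hR$ is a combination of moments that tend to $0$. The difficulty is to keep the coefficients of $R$ bounded, without making $R$ small, while the $s_i$ move and possibly tend to $0$ or $\infty$. The factor $1-t/s$ has bounded coefficients when $s$ stays away from $0$, and the factor $t-s$ has bounded coefficients when $s$ stays bounded. We use each where it is good.

\begin{proposition}\label{prop:e1}
The point $e_1$ does not lie in the closure of $X(n-1)$.
\end{proposition}

\begin{proof}
Suppose that $y^{(k)}\in X(n-1)$ and $y^{(k)}\to e_1$. Apply Lemma~\ref{lem:signs} with $m=n-1$ to obtain $h_k$, $s_i=s_i^{(k)}$, $r\le n-2$ and $\sigma$. All integrals below are over $(0,\infty)$ unless indicated. By \eqref{eq:moments},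
\begin{equation}\label{eq:limits}
\int h_k\,dt\to1,\qquad\int h_k\,t^l\,dt\to0\quad(1\le l\le n-1).
\end{equation}
Pass to a subsequence along which $r$ and $\sigma$ are constant and each $s_i^{(k)}$ converges in $[0,\infty]$. Since $s_1<\dots<s_r$, there is $j\in\{0,\dots,r\}$ such that the limit is $0$ exactly for $i\le j$. After discarding finitely many $k$, there is $c>0$ such that $s_i^{(k)}\le1$ for $i\le j$ and $s_i^{(k)}\ge c$ for $i>j$, for all $k$. Put
\[
P_k(t)=\prod_{i>j}\Big(1-\frac{t}{s_i}\Big),\qquad R_k(t)=t\prod_{i\le j}(t-s_i)\cdot P_k(t).
\]
Both are products of at most $n-1$ linear factors with coefficients bounded by $\max(1,1/c)$, so their coefficients are bounded uniformly in $k$. We have $P_k(0)=1$, $\deg P_k\le n-2$, $R_k(0)=0$ and $\deg R_k=r+1\le n-1$. Expanding the polynomials and using \eqref{eq:limits}, we get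
\[
\int h_kP_k\,dt\to1,\qquad\int h_kR_k\,dt\to0 .
\]
Since $t-s_i=-s_i(1-t/s_i)$,
\[
R_k(t)=t\cdot\prod_{i\le j}(-s_i)\cdot\prod_{i=1}^r\Big(1-\frac{t}{s_i}\Big),
\]
so by \eqref{eq:sign} the function $h_kR_k$ does not change sign on $(0,\infty)$. Hence $\int|h_k||R_k|\,dt\to0$.

Let $0<\varepsilon\le1$. For large $k$ we have $s_i<\varepsilon/2$ for all $i\le j$, so that $|R_k(t)|\ge\varepsilon(\varepsilon/2)^j|P_k(t)|$ for $t\ge\varepsilon$. Therefore $\int_\varepsilon^\infty|h_k||P_k|\,dt\to0$. For $0\le t\le\varepsilon$ we have $|1-t/s_i|\le1+1/c$ when $i>j$, so $|h_k||P_k|\le(n-1)(1+1/c)^n$. Altogether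
\[
1=\lim_{k\to\infty}\Big|\int h_kP_k\,dt\Big|\le\varepsilon\,(n-1)(1+1/c)^n .
\]
The constant $c$ does not depend on $\varepsilon$, so this is false for small $\varepsilon$.
\end{proof}

The restriction to $n-1$ differences is used for $\deg R_k\le n-1$: with one more sign change, $\int h_kR_k$ would involve the moment $\int h_kt^n\,dt$, about which \eqref{eq:limits} says nothing. The half-line is used for the sign of the factor $t$ in $R_k$, and the full parabola shows that it matters.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Suppose that $X(m)$ is approximate for some $m\le n-1$. By Lemmas~\ref{lem:full} and~\ref{lem:iter} there is a finite set $A$ with $\mathbb{R}^n=X(n)\subseteq A+X(m)\subseteq A+X(n-1)$. One translate $a+X(n-1)$ contains infinitely many of the points $e_1,2e_1,3e_1,\dots$, so there are $\lambda_k\to\infty$ with $\lambda_ke_1-a\in X(n-1)$. Applying $\delta_{1/\lambda_k}$ gives $e_1-\delta_{1/\lambda_k}(a)\in X(n-1)$. These points converge to $e_1$, which contradicts Proposition~\ref{prop:e1}. The last assertion follows with Theorem~\ref{thm:main}; for $n=1$ it holds because $m\ge1$ by definition.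
\end{proof}

\section{The shape of $X(m)$ at large scale}\label{sec:structure}

The inclusions $X(m)\subseteq mC$ and $C\subseteq A+X(d)$, the second from Corollary~\ref{cor:cover}, reduce the description of $X(m)$ to that of the symmetric convex set $C$. Such a set can be unbounded only along the lines that its closure contains.

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Let $Q=\overline{C}$, a closed convex subset of $V$ with $Q=-Q$. Let $L^\perp$ denote the set of vectors of $V$ orthogonal to $L$.

\emph{$L$ is a subspace.} It contains $0$ and is closed under scalar multiples. If $v,w\in L$ and $t\in\mathbb{R}$, then $t(v+w)=\frac12(2tv)+\frac12(2tw)\in Q$.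

\emph{$Q=L+D$ with $D=Q\cap L^\perp$ bounded.} For $x\in Q$ and $v\in L$, the points $(1-\theta)x+\theta(v/\theta)\in Q$ converge to $x+v$ as $\theta\to0^+$, so $Q+L\subseteq Q$. Subtracting from $x\in Q$ its orthogonal projection to $L$ therefore gives a point of $D$, and $Q=L+D$. Suppose that $x_k\in D$ and $|x_k|\to\infty$. Along a subsequence, $x_k/|x_k|$ converges to a unit vector $u\in L^\perp$. For $t\in\mathbb{R}$ and $|x_k|\ge|t|$, the point $tx_k/|x_k|$ lies on the segment from $-x_k$ to $x_k$, hence in $Q$. So $tu\in Q$ for all $t$, and $u\in L\cap L^\perp=\{0\}$, a contradiction.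

\emph{$L+\frac r2B\subseteq C$ for some $r>0$.} The covering that we have is a covering of $C$, not of its closure, so this step is needed. The set $C$ contains $\pm w_1,\dots,\pm w_d$ for a basis $w_i$ of $V$, and their convex hull is a neighborhood of $0$; say $rB\subseteq C$. Let $x\in L$ and $b\in\frac r2B$. Since $2x\in\overline{C}$ and $r-2|b|>0$, there is $y\in C$ with $|2x-y|<r-2|b|$. Then $2b+2x-y\in rB\subseteq C$, and $x+b=\frac12y+\frac12(2b+2x-y)\in C$.

\emph{The coverings.} Let $m\ge d$, and let $A$ be finite with $C\subseteq A+X(d)$, as given by Corollary~\ref{cor:cover} with $M=1$. First, $X(m)\subseteq mC\subseteq L+mD$. The bounded set $mD$ is covered by finitely many translates of $B$, so $X(m)$ is covered by finitely many translates of $L+B$. Second, $B$ is covered by finitely many translates of $\frac r2B$, so $L+B$ is covered by finitely many translates of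
\[
L+\tfrac r2B\subseteq C\subseteq A+X(d)\subseteq A+X(m).
\]

\emph{The case $L=V$.} Then $C=V$ by the third step, so $V=A+X(d)$ with $A\subseteq V$ finite. By Corollary~\ref{cor:nbhd}, $V$ is the increasing union of the sets $X(i)$, so $A\subseteq X(i)$ for some $i$, and $X(i+d)=V$.
\end{proof}

\begin{example}
If $X$ is bounded, then $L=\{0\}$. For the half parabola, $\mathbb{R}^2=H(2)\subseteq2C$, so $L=\mathbb{R}^2$. For $X=\{(t,\sin t):t\in\mathbb{R}\}$, the set $C$ lies in the strip $\mathbb{R}\times[-2,2]$ and contains the points $(2\pi k,0)$, $k\in\mathbb{Z}$, so $L=\mathbb{R}\times\{0\}$.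
\end{example}

\section{A connected set with no approximate stage}\label{sec:connected}

There is a purely algebraic obstruction to being approximate. View $\mathbb{R}^2$ as a vector space over $\mathbb{Q}$.

\begin{lemma}\label{lem:indep}
If $X\subseteq\mathbb{R}^2$ is infinite and linearly independent over $\mathbb{Q}$, then no $X(m)$ is approximate.
\end{lemma}

\begin{proof}
Suppose that $X(2m)\subseteq A+X(m)$ with $A$ finite. Discard every $a\in A$ for which $a+X(m)$ does not meet $X(2m)$. The remaining $a$ lie in $X(2m)-X(m)\subseteq\operatorname{span}_{\mathbb{Q}}(X)$, so $A\subseteq\operatorname{span}_{\mathbb{Q}}(E)$ for a finite set $E\subseteq X$. Take distinct points $u_1,\dots,u_{2m},v_1,\dots,v_{2m}\in X\setminus E$ and let $u=\sum_iu_i-\sum_iv_i\in X(2m)$. For $a\in A$, the unique expansion of $u-a$ in the independent set $X$ has nonzero coefficients at the $4m$ points $u_i,v_i$, while the expansion of an element of $X(m)$ involves at most $2m$ points. So $u\notin A+X(m)$, a contradiction.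
\end{proof}

It remains to make such a set connected. A disconnected set is split by the closed complement of two disjoint open sets, and this complement must be uncountable in order to separate the plane. So it suffices to meet every uncountable closed set.

\begin{lemma}\label{lem:meets}
If $X\subseteq\mathbb{R}^2$ meets every uncountable closed subset of $\mathbb{R}^2$, then $X$ is connected.
\end{lemma}

\begin{proof}
Suppose that $X$ is the disjoint union of nonempty relatively open sets $X_1$ and $X_2$. Let
\[
U=\{z:\operatorname{dist}(z,X_1)<\operatorname{dist}(z,X_2)\},\qquad W=\{z:\operatorname{dist}(z,X_2)<\operatorname{dist}(z,X_1)\}.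
\]
These are disjoint open subsets of $\mathbb{R}^2$. A point of $X_1$ has a neighborhood that misses $X_2$, so $X_1\subseteq U$, and by symmetry $X_2\subseteq W$. The closed set $D=\mathbb{R}^2\setminus(U\cup W)$ misses $X$, so it is countable. Take $p\in U$ and $q\in W$. As $z$ runs over the perpendicular bisector of the segment from $p$ to $q$, the broken lines from $p$ to $z$ to $q$ are uncountably many and pairwise disjoint apart from $p$ and $q$. One of them misses $D$. It is a connected subset of $U\cup W$ that meets both $U$ and $W$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:connected}]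
Let $\mathfrak{c}=2^{\aleph_0}$. We use two standard facts. The plane has at most $\mathfrak{c}$ closed subsets, because its topology has a countable base; among them are $\mathfrak{c}$ closed discs, so there are exactly $\mathfrak{c}$ uncountable closed subsets. And every uncountable closed subset of $\mathbb{R}^2$ has cardinality $\mathfrak{c}$, because it contains a nonempty perfect set. Using the axiom of choice, enumerate the uncountable closed subsets as $(F_\alpha)_{\alpha<\mathfrak{c}}$, and choose recursively
\[
x_\alpha\in F_\alpha\setminus\operatorname{span}_{\mathbb{Q}}\{x_\beta:\beta<\alpha\}.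
\]
This is possible because the span has cardinality at most $\max(\aleph_0,|\alpha|)<\mathfrak{c}$. Let $X=\{x_\alpha:\alpha<\mathfrak{c}\}$. The points $x_\alpha$ are distinct, so $X$ is infinite. A nontrivial rational relation among them would put the $x_\alpha$ with the largest index in the span of earlier ones, so $X$ is linearly independent over $\mathbb{Q}$. By construction $X$ meets every $F_\alpha$. Lemmas~\ref{lem:meets} and~\ref{lem:indep} complete the proof.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BEP}
El\'ias Baro, Pantelis E. Eleftheriou, Ya'acov Peterzil,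
\emph{Locally definable subgroups of semialgebraic groups},
arXiv:1812.10682 (2018).

\end{thebibliography}
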